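\title{Planar jumps stay bounded under strongly hyperbolic systems}

\begin{abstract}
Let $L=\partial_t+\sum_jA_j\partial_j$ be a strongly hyperbolic system with constant coefficients. We prove that the solution of $Lu=f$ that vanishes in the past is bounded on all of space-time whenever $f$ has compact support and is piecewise smooth with singularities on a hyperplane. No hypothesis on the characteristic variety is needed. The proof writes the singular part of the solution as a superposition of integrals, against $d\sigma/\sigma$, of resolvents of matrices that are affine in $\sigma$. The entries of these resolvents are bounded rational functions of bounded degree, and for such functions the integrals are uniformly bounded.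
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $A_1,\dots,A_d\in\operatorname{Hom}(\mathbb C^k)$, put $A(\xi)=\sum_{j=1}^dA_j\xi_j$ for $\xi\in\mathbb R^d$, and let
$$L=\frac{\partial}{\partial t}+\sum_{j=1}^dA_j\frac{\partial}{\partial x_j}$$
act on $\mathbb C^k$-valued functions on $\mathbb R^{1+d}_{t,x}$. We write $x=(x_1,x')$, $\xi=(\xi_1,\xi')$ and $\hat g(\xi)=\int e^{-ix\cdot\xi}g(x)\,dx$, and we use the Euclidean operator norm on matrices. A function is \emph{smooth on a closed half-space} if all its derivatives extend continuously from the open half-space to the closure. Consider three hypotheses.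
\begin{itemize}
\item[(H1)] $L$ is \emph{strongly hyperbolic}: $K:=\sup_{\xi\in\mathbb R^d}\|e^{iA(\xi)}\|<\infty$.
\item[(H2)] The hyperplane $H=\{(t,x):x_1=0\}$ is characteristic, and near its conormal directions the characteristic variety is a single analytic sheet: there are a conic neighborhood $\Gamma$ of $\{(\tau,\xi)=(0,\xi_1,0,\dots,0):\xi_1\ne0\}$ in $\mathbb R^{1+d}$ and a real analytic function $\tau(\xi)$, positively homogeneous of degree one and defined near $\{\xi'=0,\ \xi_1\ne0\}$, such that
$$\{(\tau,\xi)\in\Gamma:\det(\tau I+A(\xi))=0\}=\{(\tau,\xi)\in\Gamma:\tau=\tau(\xi)\}.$$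
In particular $\tau(1,0,\dots,0)=0$.
\item[(H3)] The source $f$ is $\mathbb C^k$-valued, has compact support in $\{t\ge0\}$, and is \emph{piecewise smooth} with singularities only on $H$: its restrictions to $\{x_1>0\}$ and $\{x_1<0\}$ are smooth on the closed half-spaces.
\end{itemize}

The Fourier transform in $x$ turns $Lu=0$ into $\partial_t\hat u+iA(\xi)\hat u=0$. Since $rA(\xi)=A(r\xi)$, hypothesis (H1) says that $\|e^{-irA(\xi)}\|\le K$ for all $r\in\mathbb R$ and $\xi\in\mathbb R^d$. By Plancherel's theorem the Fourier multiplier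
$$U(r)=e^{-irA(D)},\qquad\widehat{U(r)g}(\xi)=e^{-irA(\xi)}\hat g(\xi),$$
has norm at most $K$ on $L^2(\mathbb R^d)$. If the $A_j$ are Hermitian, then $K=1$. Under (H1) and (H3) the problem
\begin{equation}\label{eq:problem}
Lu=f,\qquad u=0\ \text{ for }t\le0,
\end{equation}
has a unique solution $u\in C(\mathbb R;L^2(\mathbb R^d))$, given by Duhamel's formula (Section~\ref{sec:sources}), and $\|u(t)\|_{L^2}$ is bounded. The question is whether $u$ itself is bounded.

It is known that $u\in L^\infty(\mathbb R^{1+d})$ under (H1)--(H3) if, in addition, either $\operatorname{rank}\tau_{\xi\xi}(1,0,\dots,0)=d-1$ or $\tau_{\xi\xi}$ vanishes identically near $(1,0,\dots,0)$. These are the two extremes. The gradient $\tau_\xi$ is homogeneous of degree zero, so $\tau_{\xi\xi}(\xi)\xi=0$ by Euler's identity and the rank is at most $d-1$: the sheet is either as curved as possible or flat. The problem, which comes from \cite{Rauch}, concerns what lies between.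

\begin{quote}
\emph{Under (H1)--(H3) alone, with no hypothesis on the rank of $\tau_{\xi\xi}$, is the solution of \eqref{eq:problem} in $L^\infty(\mathbb R^{1+d})$?}
\end{quote}

\begin{example}[a sheet that is neither curved nor flat]
Let $d=2$, $k=3$, and
$$A(\xi)=\begin{pmatrix}0&\xi_2&\xi_2\\ \xi_2&\xi_1+\xi_2&0\\ \xi_2&0&-\xi_1\end{pmatrix},$$
so that $\det(\tau I+A(\xi))=\tau(\tau+\xi_1+\xi_2)(\tau-\xi_1)-\xi_2^2(2\tau+\xi_2)$. The matrix is real symmetric, so (H1) holds. At $\xi=(\pm1,0)$ the root $\tau=0$ is simple, so (H2) holds by the implicit function theorem. At $\xi_1=1$ the equation reads $\tau\,[(\tau+1+\xi_2)(\tau-1)-2\xi_2^2]=\xi_2^3$, whence $\tau(1,\xi_2)=-\xi_2^3+O(\xi_2^4)$. Thus $\tau_{\xi\xi}(1,0)=0$, but $\tau_{\xi\xi}$ does not vanish identically near $(1,0)$.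
\end{example}

Two simple cases suggest that the answer is yes. First, if $\hat v\in L^1\cap L^2$, Fourier inversion gives
\begin{equation}\label{eq:L1}
\|U(r)v\|_{L^\infty}\le(2\pi)^{-d}K\|\hat v\|_{L^1}\qquad(r\in\mathbb R),
\end{equation}
which settles smooth data. Second, let $d=1$. By Lemma~\ref{lem:group} below, $A_1=\sum_\lambda\lambda P_\lambda$ with real eigenvalues $\lambda$ and spectral projections $P_\lambda=\lim_{T\to\infty}\frac1{2T}\int_{-T}^Te^{is(A_1-\lambda)}ds$ of norm at most $K$. Then $U(r)g=\sum_\lambda P_\lambda\,g(\cdot-r\lambda)$ and $\|U(r)g\|_{L^\infty}\le kK\|g\|_{L^\infty}$. Neither argument covers a localized jump in dimension $d\ge2$. The Fourier transform of a jump across $x_1=0$ decays like $1/\xi_1$, so \eqref{eq:L1} fails by a logarithm; and localization in $x'$ spreads the frequencies off the $\xi_1$-axis, where the geometry of the characteristic variety enters. We show that this geometry plays no role.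

For $\rho_0>0$ let $PS_{\rho_0}$ be the set of $g:\mathbb R^d\to\mathbb C^k$ supported in $|x|\le\rho_0$ whose restrictions $g_\pm$ to $\{\pm x_1>0\}$ are smooth on the closed half-spaces, and put
$$\|g\|_{(m)}=\max_{|\alpha|\le m}\ \max_\pm\ \sup_{\pm x_1\ge0}|\partial^\alpha g_\pm|.$$

\begin{theorem}[Cauchy data]\label{thm:data}
Assume {\rm(H1)}. There are $m=m(d)$ and $C=C(d,k,\rho_0)$ such that for all $g\in PS_{\rho_0}$
$$\sup_{r\in\mathbb R}\|e^{-irA(D)}g\|_{L^\infty(\mathbb R^d)}\le CK\|g\|_{(m)}.$$
\end{theorem}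

\begin{theorem}[sources]\label{thm:source}
Assume {\rm(H1)} and {\rm(H3)}, with $\operatorname{supp}f\subset\{|x|\le\rho_0\}$. Then the solution of \eqref{eq:problem} satisfies $u\in L^\infty(\mathbb R^{1+d})$, with
$$\|u\|_{L^\infty}\le CK\int_0^\infty\|f(s,\cdot)\|_{(m)}\,ds,$$
where $m$ and $C$ are as in Theorem~\ref{thm:data}. Moreover $\partial^\alpha_{t,x'}u\in L^\infty(\mathbb R^{1+d})$ for every $\alpha$.
\end{theorem}

The answer to the question is therefore yes. No part of (H2) is used, neither the single sheet nor the fact that $H$ is characteristic, and the bounds depend on the system only through $K$, $k$ and $d$. Hypothesis (H1), on the other hand, cannot be weakened to real spectrum (Section~\ref{sec:sharp}). Throughout, $C$ denotes constants that depend only on $d$, $k$ and $\rho_0$.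

\section{A model system: the logarithm and its cancellation}\label{sec:model}

Take $d=3$, $k=2$ and the Hermitian symbol
$$A(\xi)=\begin{pmatrix}0&\xi_2-i\xi_3\\ \xi_2+i\xi_3&2\xi_1\end{pmatrix},\qquad\det(\tau I+A(\xi))=(\tau+\xi_1)^2-|\xi|^2 .$$
Here $K=1$, and (H2) holds with $\tau(\xi)=\operatorname{sgn}(\xi_1)|\xi|-\xi_1$, which satisfies $|\tau(\xi)|=|\xi'|^2/(|\xi|+|\xi_1|)\le|\xi'|^2/(2|\xi_1|)$.

\subsection*{Where a logarithm threatens}
Up to an integrable error, the Fourier transform of a function with jump $J(x')$ across $x_1=0$ is $-i\hat J(\xi')\,\xi_1^{-1}1_{|\xi_1|>|\xi'|}$ (Lemma~\ref{lem:split}). The eigenvalue $-\tau(\xi)$ of $A(\xi)$ contributes the factor $e^{ir\tau(\xi)}$ to $e^{-irA(\xi)}$. Ignoring the spectral projection, one meets the integral of $e^{ix_1\xi_1+ir\tau(\xi)}$ against $d\xi_1/\xi_1$ over $|\xi_1|>|\xi'|$. For $r=0$ the oddness of $1/\xi_1$ reduces it to $2i\int\sin(x_1s)\,ds/s$ over $s>|\xi'|$, which is bounded. For $r>0$, comparison with $r=0$ costs, with $|\xi_1|=|\xi'|\sigma$,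
$$\int_{|\xi_1|>|\xi'|}|e^{ir\tau(\xi)}-1|\frac{d\xi_1}{|\xi_1|}\le2\int_1^\infty\min\Big(2,\frac{r|\xi'|}{2\sigma}\Big)\frac{d\sigma}\sigma\le4+4\log^+\frac{r|\xi'|}4 .$$
This bound grows like $\log r$, the number of dyadic scales in $1<\sigma<r|\xi'|$. A bound uniform in time must find cancellation on these scales. For a general system one wants to find it without differentiating eigenvalues and spectral projections: the eigenvalues are algebraic functions of $\xi$ that may cross, and (H1) is a bound on size only.

\subsection*{From exponentials to resolvents}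
The way out is to integrate along rays first. For a general system with $d\ge2$ write $\xi=t(\sigma,\omega)$ with $t,\sigma\in\mathbb R$ and $\omega\in S^{d-2}\subset\mathbb R^{d-1}$, and put
\begin{equation}\label{eq:Q}
Q(\sigma)=Q_{r,x,\omega}(\sigma)=(x_1\sigma+x'\cdot\omega)I-rA(\sigma,\omega),\qquad\text{so that}\qquad e^{ix\cdot\xi}e^{-irA(\xi)}=e^{itQ(\sigma)}.
\end{equation}
The matrix $Q(\sigma)$ is \emph{affine} in $\sigma$. Integration in $t$ against a weight produces a function $\Psi(Q(\sigma))$ of this matrix, and a smooth function of a matrix with real spectrum is a superposition of resolvents $(z-Q(\sigma))^{-1}$, $\operatorname{Im}z\neq0$. So the task becomes to show that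
\begin{equation}\label{eq:goal}
\Big\|\int_{\alpha<|\sigma|<\beta}(z-Q(\sigma))^{-1}\frac{d\sigma}\sigma\Big\|\le\frac{CK}{|\operatorname{Im}z|}
\end{equation}
uniformly in $0<\alpha<\beta$ and in $r,x,\omega$. The gain is that the entries of the resolvent are rational in $\sigma$, of degree at most $k$.

\subsection*{The model computation}
We check \eqref{eq:goal} for the $(1,1)$ entry of the model, on the plane $x_1=0$ and for $r>0$. Put $\zeta=z-x'\cdot\omega$, so $\operatorname{Im}\zeta=\operatorname{Im}z$. Then $z-Q(\sigma)=\zeta I+rA(\sigma,\omega)$ has determinant $\zeta(\zeta+2r\sigma)-r^2$, because $|\omega_2+i\omega_3|=1$, and the entry is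
$$R(\sigma)=\frac{\zeta+2r\sigma}{\zeta^2+2r\zeta\sigma-r^2}=\frac1\zeta+\frac r{2\zeta^2}\,\frac1{\sigma-\sigma_*},\qquad\sigma_*=\frac r{2\zeta}-\frac\zeta{2r}.$$
The constant $1/\zeta$ integrates to zero against the odd measure $d\sigma/\sigma$. For the other term, any non-real $\sigma_*$ satisfies
\begin{equation}\label{eq:onepole}
\Big|\int_{\alpha<|\sigma|<\beta}\frac{d\sigma}{\sigma(\sigma-\sigma_*)}\Big|=\Big|\int_\alpha^\beta\frac{2\,d\sigma}{(\sigma-\sigma_*)(\sigma+\sigma_*)}\Big|\le\int_{\mathbb R}\frac{d\sigma}{|\sigma-\sigma_*|^2}=\frac\pi{|\operatorname{Im}\sigma_*|},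
\end{equation}
by $2ab\le a^2+b^2$ with $a=|\sigma-\sigma_*|^{-1}$, $b=|\sigma+\sigma_*|^{-1}$. Here $\operatorname{Im}\sigma_*=-\operatorname{Im}\zeta\,\big(\frac r{2|\zeta|^2}+\frac1{2r}\big)$, so $|\operatorname{Im}\sigma_*|\ge r|\operatorname{Im}z|/(2|\zeta|^2)$ and the integral of $R$ is at most $\pi/|\operatorname{Im}z|$, for every $r$.

It is instructive to see this scale by scale. For $r\gg|\zeta|$, the zero of $R$ has modulus $|\zeta|/2r$ and the pole has modulus about $r/2|\zeta|$. Below the zero $R\approx-\zeta/r^2$, and above the pole $R\approx1/\zeta$: there $R$ is nearly constant, and the constants cancel between $\sigma$ and $-\sigma$. In between, on the long range of scales that produced the logarithm, $R\approx-2\sigma/r$ is a nonconstant power, and its integral against $d\sigma/|\sigma|$ is controlled by its largest value. The next section shows that every bounded rational function behaves in this way.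

\section{Bounded rational functions against $d\sigma/\sigma$}\label{sec:rational}

\begin{lemma}\label{lem:rational}
Let $R$ be a complex rational function with numerator and denominator of degree at most $k$, and $|R|\le1$ on $\mathbb R$. Then for all $0<\alpha<\beta<\infty$
$$\Big|\int_{\alpha<|\sigma|<\beta}R(\sigma)\frac{d\sigma}\sigma\Big|\le C_k,$$
where $C_k$ depends only on $k$.
\end{lemma}

For $k=1$ a nonconstant $R$ has the form $c_0+c_1/(\sigma-\sigma_*)$; its values at $\infty$ and at $\operatorname{Re}\sigma_*$ give $|c_0|\le1$ and $|c_1|\le2|\operatorname{Im}\sigma_*|$, so \eqref{eq:onepole} gives the bound $2\pi$. Partial fractions do not extend this to $k\geq2$, because nearby poles have large residues: $1/((\sigma-i)(\sigma-i-\epsilon))$ is bounded by $1$ on $\mathbb R$ for real $\epsilon\ne0$ and has residues $\pm1/\epsilon$. We use the product form of $R$ instead.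

\begin{proof}
Let $R\not\equiv0$. After cancellation of common factors,
$$R(w)=c\,w^n\prod_{i=1}^M(w-z_i)^{\varepsilon_i},\qquad n\in\mathbb Z,\quad z_i\ne0,\quad\varepsilon_i=\pm1,\quad M\le2k .$$
The integral equals $\int_\alpha^\beta(R(\sigma)-R(-\sigma))\,d\sigma/\sigma$.

\emph{Exceptional scales.} Let $F=\bigcup_i[\,|z_i|/4,\,4|z_i|\,]$. Each interval has $d\sigma/\sigma$-measure $\log16$. Since $|R(\sigma)-R(-\sigma)|\le2$, the set $F$ contributes at most $2M\log16$.

\emph{Remaining scales.} The set $(\alpha,\beta)\setminus F$ is a union of at most $M+1$ intervals. Fix one of them, $I$. It is connected and avoids $[\,|z_i|/4,4|z_i|\,]$, so each $i$ is either \emph{small}, meaning $|z_i|<\sigma/4$ for all $\sigma\in I$, or \emph{large}, meaning $|z_i|>4\sigma$ for all $\sigma\in I$. Let $w=\pm\sigma$ with $\sigma\in I$. For small $i$ write $w-z_i=w(1-v_i)$ with $v_i=z_i/w$; for large $i$ write $w-z_i=-z_i(1-v_i)$ with $v_i=w/z_i$. Then $|v_i|\le\frac14$ and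
$$R(w)=c'w^p(1+E(w)),\qquad1+E(w)=\prod_{i=1}^M(1-v_i)^{\varepsilon_i},$$
with the same $c'\in\mathbb C$ and $p\in\mathbb Z$ for both signs of $w$. Write $(1-v_i)^{\varepsilon_i}=1+y_i$. Then $y_i=-v_i$ or $y_i=v_i/(1-v_i)$, so $|y_i|\le\frac43|v_i|\le\frac13$. From this and the telescoping identity $E=\sum_iy_i\prod_{l<i}(1+y_l)$,
$$(\tfrac23)^M\le|1+E(\pm\sigma)|\le(\tfrac43)^M,\qquad|E(\pm\sigma)|\le(\tfrac43)^{M+1}\sum_i|v_i| .$$
The hypothesis $|R|\le1$ and the lower bound give $|c'|\sigma^p\le(\frac32)^M$ on $I$.

If $p\ne0$, no cancellation is needed. Since $\int_I\sigma^{p-1}d\sigma\le|p|^{-1}\sup_I\sigma^p$,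
$$\int_I|R(\pm\sigma)|\frac{d\sigma}\sigma\le(\tfrac43)^M|c'|\sup_I\sigma^p\le2^M,$$
and $I$ contributes at most $2^{M+1}$.

If $p=0$, the constants cancel: $R(\sigma)-R(-\sigma)=c'(E(\sigma)-E(-\sigma))$ with $|c'|\le(\frac32)^M$. For small and for large $i$ respectively, $\int_I|v_i|\,d\sigma/\sigma$ is at most
$$\int_{4|z_i|}^\infty\frac{|z_i|}{\sigma^2}\,d\sigma=\frac14,\qquad\int_0^{|z_i|/4}\frac{d\sigma}{|z_i|}=\frac14 .$$
So $I$ contributes at most $2(\frac32)^M(\frac43)^{M+1}M/4\le M2^M$.

Altogether the integral is at most $2M\log16+(M+1)(M+2)2^M$ with $M\le2k$.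
\end{proof}

\begin{remark}
The bound on the degree is what prevents the logarithm. The bounded function $\operatorname{sgn}\sigma$ gives $2\log(\beta/\alpha)$, and rational functions of high degree imitate it: $R_n(\sigma)=\frac38\sum_{j=1}^n4^j\sigma/(16^j+\sigma^2)$ has degree $2n$, satisfies $|R_n|\le\frac38\sum_j\min(4^{-j}|\sigma|,4^j/|\sigma|)\le1$, and $\int_{\mathbb R}R_n\,d\sigma/\sigma=3\pi n/8$.
\end{remark}

\section{Affine families of matrices}\label{sec:affine}

We first record what a bounded group says about its generator.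

\begin{lemma}\label{lem:group}
Let $Q\in\operatorname{Hom}(\mathbb C^k)$ satisfy $\|e^{isQ}\|\le K$ for all $s\in\mathbb R$. Then $Q$ is diagonalizable with real eigenvalues, and $\|(z-Q)^{-1}\|\le K/|\operatorname{Im}z|$ for $\operatorname{Im}z\ne0$.
\end{lemma}

\begin{proof}
If $Qv=\lambda v$ with $v\ne0$, then $|e^{is\lambda}|\le K$ for all real $s$, so $\lambda$ is real. If $Q$ had a Jordan block of size at least two, there would be $w$ with $(Q-\lambda)w=v$ for such an eigenvector $v$, and $e^{isQ}w=e^{is\lambda}(w+isv)$ would be unbounded. For $\pm\operatorname{Im}z>0$ we have $\|e^{\pm is(z-Q)}\|\le Ke^{-s|\operatorname{Im}z|}$ for $s\ge0$, and integrating the exponential gives $(z-Q)^{-1}=\mp i\int_0^\infty e^{\pm is(z-Q)}ds$, which has norm at most $K/|\operatorname{Im}z|$.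
\end{proof}

For such $Q=S\Lambda S^{-1}$, with $\Lambda$ real diagonal, and $\Psi:\mathbb R\to\mathbb C$, let $\Psi(Q)=S\Psi(\Lambda)S^{-1}$, where $\Psi$ is applied to the diagonal entries. An integral formula for $\Psi(\lambda)$ that holds for every real $\lambda$ passes to $\Psi(Q)$: apply it to each diagonal entry and conjugate by $S$. For instance, for $\Psi\in C_c^\infty(\mathbb R)$,
\begin{equation}\label{eq:fouriercalc}
\Psi(Q)=\frac1{2\pi}\int_{\mathbb R}e^{itQ}\,\hat\Psi(t)\,dt .
\end{equation}

\begin{proposition}\label{prop:affine}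
Let $Q(\sigma)=\sigma B_1+B_0$ with $B_0,B_1\in\operatorname{Hom}(\mathbb C^k)$, and suppose $\|e^{isQ(\sigma)}\|\le K$ for all $s,\sigma\in\mathbb R$. Then for all $\Psi\in C_c^\infty(\mathbb R)$ and $0<\alpha<\beta<\infty$
$$\Big\|\int_{\alpha<|\sigma|<\beta}\Psi(Q(\sigma))\frac{d\sigma}\sigma\Big\|\le C'_kK\sum_{j=0}^2\|\Psi^{(j)}\|_{L^1(\mathbb R)},$$
where $C_k'$ depends only on $k$.
\end{proposition}

The integrand is continuous in $\sigma$ by \eqref{eq:fouriercalc} and dominated convergence.

\begin{proof}
\emph{Resolvents.} Fix $z$ with $\operatorname{Im}z\ne0$. By Cramer's rule each entry of $(z-Q(\sigma))^{-1}$ is a cofactor, of degree at most $k-1$ in $\sigma$, divided by $\det(z-Q(\sigma))$, of degree at most $k$; this is where $Q$ must be affine. By Lemma~\ref{lem:group}, for real $\sigma$ the determinant does not vanish and the entry is bounded by $K/|\operatorname{Im}z|$. Lemma~\ref{lem:rational} applies to the entry multiplied by $|\operatorname{Im}z|/K$. The norm of a $k\times k$ matrix is at most $k$ times its largest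 entry, so \eqref{eq:goal} holds with $C=kC_k$.

\emph{Superposition.} To write $\Psi(\lambda)$ in terms of $(z-\lambda)^{-1}$ we use the Cauchy--Pompeiu formula: for $\phi\in C_c^\infty(\mathbb C)$, $z=a+ib$, $\bar\partial=\frac12(\partial_a+i\partial_b)$ and Lebesgue measure $dm$,
$$\phi(\lambda)=-\frac1\pi\int_{\mathbb C}\bar\partial\phi(z)\,(z-\lambda)^{-1}\,dm(z)\qquad(\lambda\in\mathbb C).$$
The factor $1/|b|$ in \eqref{eq:goal} is not integrable across the real axis, so we need an extension $\phi$ of $\Psi$ with $\bar\partial\phi=O(|b|)$. The first-order Taylor polynomial that an analytic extension would have does this. Fix $\chi\in C_c^\infty(-2,2)$ with $\chi=1$ on $[-1,1]$ and put $\phi(a+ib)=\chi(b)(\Psi(a)+ib\Psi'(a))$. In $\partial_a\phi+i\partial_b\phi$ the terms $\chi\Psi'$ and $i\cdot i\chi\Psi'$ cancel, leaving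
$$\bar\partial\phi=\tfrac12\big[ib\,\chi(b)\Psi''(a)+i\chi'(b)(\Psi(a)+ib\Psi'(a))\big].$$
As $\chi'$ vanishes for $|b|\le1$, there is an absolute constant $c$ with
$$|\bar\partial\phi(a+ib)|\le c\,|b|\,1_{|b|\le2}\sum_{j\le2}|\Psi^{(j)}(a)|,\qquad\int_{\mathbb C}\frac{|\bar\partial\phi|}{|b|}\,dm\le4c\sum_{j\le2}\|\Psi^{(j)}\|_{L^1}.$$
Since $\phi=\Psi$ on $\mathbb R$, the formula passes to matrices:
$$\Psi(Q(\sigma))=-\frac1\pi\int_{\mathbb C}\bar\partial\phi(z)\,(z-Q(\sigma))^{-1}\,dm(z).$$
Integrate over $\alpha<|\sigma|<\beta$ against $d\sigma/\sigma$. The double integral converges absolutely, its integrand being bounded by $K|\bar\partial\phi|\,|b|^{-1}|\sigma|^{-1}$. Fubini's theorem and \eqref{eq:goal} give the claim with $C_k'=4ckC_k/\pi$.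
\end{proof}

\section{Proof of Theorem~\ref{thm:data}}\label{sec:proof}

\subsection*{Reduction to odd $d\ge3$}
The parity of $d$ decides whether the weight that appears in the $t$-integral below is smooth at $t=0$, so we first arrange that $d\geq3$ is odd. Choose $\nu\in\{0,1,2\}$ with $d+\nu$ odd and at least $3$. If $\nu>0$, add variables $y\in\mathbb R^\nu$ with zero coefficient matrices; the constant $K$ does not change. Fix $\kappa\in C_c^\infty(\{|y|<1\})$ with $\|\kappa\|_{L^\infty}=1$. Then $g\otimes\kappa\in PS_{\rho_0+1}$ on $\mathbb R^{d+\nu}$, with $\|g\otimes\kappa\|_{(m)}\le C_m\|g\|_{(m)}$. The new symbol does not depend on the variables dual to $y$, so the new group maps $g\otimes\kappa$ to $(U(r)g)\otimes\kappa$, which has the same $L^\infty$ norm as $U(r)g$. From now on $d\ge3$ is odd, and we prove the theorem with $m=d+3$.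

\subsection*{The singular part of $\hat g$}
Let $J(x')=g_+(0,x')-g_-(0,x')$ be the jump of $g$. It lies in $C_c^\infty(\mathbb R^{d-1})$, is supported in $|x'|\le\rho_0$, and its derivatives of order at most $m$ are bounded by $2\|g\|_{(m)}$. We denote by $\hat J$ its Fourier transform on $\mathbb R^{d-1}$. We want to replace $\hat g$, modulo $L^1$, by $\hat J(\xi')$ times a \emph{homogeneous} function, because a homogeneous function separates the variables $t$ and $\sigma$ of \eqref{eq:Q}.

\begin{lemma}\label{lem:split}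
Let $\Phi(\xi)=\hat J(\xi')\,\xi_1^{-1}1_{|\xi_1|>|\xi'|}$. Then $\Phi\in L^2(\mathbb R^d)$, and $\hat g=-i\Phi+b$ with $b\in L^1\cap L^2$ and $\|b\|_{L^1}\le C\|g\|_{(d+3)}$.
\end{lemma}

\begin{proof}
For piecewise smooth $g$ let $\{\partial^\alpha g\}$ be the function equal to $\partial^\alpha g_\pm$ on $\pm x_1>0$. Integration by parts on each half-space gives, in the sense of distributions, $\partial_jg=\{\partial_jg\}$ for $j\ge2$ and $\partial_1g=\{\partial_1g\}+\delta(x_1)J(x')$. Let $J_1$ be the jump of $\{\partial_1g\}$ and $G=\{(1-\partial_1^2)g\}$. Applying the rule twice,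
$$(1-\partial_1^2)g=G-\delta(x_1)J_1(x')-\delta'(x_1)J(x'),$$
and since $\delta'$ has Fourier transform $i\xi_1$,
\begin{equation}\label{eq:ghat}
\hat g(\xi)=\frac{-i\xi_1}{1+\xi_1^2}\,\hat J(\xi')+\frac{\hat G(\xi)-\hat J_1(\xi')}{1+\xi_1^2}.
\end{equation}
Let $n=(d+1)/2$, an integer with $2n>d-1$. The functions $(1-\Delta_{x'})^nG$, $(1-\Delta_{x'})^nJ_1$ and $(1-\Delta_{x'})^nJ$ are supported in balls of radius $\rho_0$ and bounded by $C\|g\|_{(2n+2)}$; no delta function arises, as the derivatives are tangential. Their $L^1$ norms bound their Fourier transforms, so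
\begin{equation}\label{eq:decay}
|\hat G(\xi)|+|\hat J_1(\xi')|+|\hat J(\xi')|\le C\|g\|_{(d+3)}(1+|\xi'|^2)^{-n}.
\end{equation}
Hence the second term of \eqref{eq:ghat} has $L^1$ norm at most $C\|g\|_{(d+3)}$.

In the first term write $\xi_1/(1+\xi_1^2)=\xi_1^{-1}1_{|\xi_1|>|\xi'|}+e(\xi)$. On $|\xi_1|>|\xi'|$ we have $e=-1/(\xi_1(1+\xi_1^2))$, and $2/(s(1+s^2))$ has the primitive $-\log(1+s^{-2})$. Therefore
$$\int_{\mathbb R}|e|\,d\xi_1=\int_0^{|\xi'|}\frac{2s\,ds}{1+s^2}+\int_{|\xi'|}^\infty\frac{2\,ds}{s(1+s^2)}=\log(1+|\xi'|^2)+\log(1+|\xi'|^{-2}).$$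
The right side is locally integrable on $\mathbb R^{d-1}$ and grows logarithmically, so \eqref{eq:decay}, with $2n=d+1$, gives $\|\hat Je\|_{L^1}\le C\|g\|_{(d+3)}$. This proves the $L^1$ bound for $b$. Finally $\|\Phi\|_{L^2}^2=\int2|\xi'|^{-1}|\hat J(\xi')|^2d\xi'$ is finite because $d-1\ge2$, and then $b=\hat g+i\Phi\in L^2$.
\end{proof}

By \eqref{eq:L1} the part of $U(r)g$ that comes from $b$ is bounded by $CK\|g\|_{(d+3)}$. It remains to bound $V=\mathcal F^{-1}[e^{-irA(\xi)}\Phi]$. As $\Phi$ need not be integrable, we truncate. For $N>1$ let $\Phi_N=\Phi1_{|\xi_1|<N|\xi'|}$ and $V_N=\mathcal F^{-1}[e^{-irA(\xi)}\Phi_N]$. Then $\|\Phi_N\|_{L^1}=2\log N\,\|\hat J\|_{L^1}<\infty$, so $V_N$ is given at every point by an absolutely convergent integral. By dominated convergence $\Phi_N\to\Phi$ in $L^2$, hence $V_N\to V$ in $L^2$ and almost everywhere along a subsequence. It therefore suffices to prove $|V_N(x)|\le CK\|g\|_{(d+3)}$ with $C$ independent of $N$, $r$, $x$.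

\subsection*{Integration along rays}
Put $\xi'=t\omega$, $\xi_1=t\sigma$ with $t,\sigma\in\mathbb R$, $\omega\in S^{d-2}$. Each $\xi'\neq0$ is covered twice, by $(t,\omega)$ and $(-t,-\omega)$, so $d\xi'=\frac12|t|^{d-2}dt\,d\omega$; and $d\xi_1=|t|\,d\sigma$ for fixed $t$. The region $|\xi'|<|\xi_1|<N|\xi'|$ becomes $1<|\sigma|<N$. Since $d-1$ is even,
$$\frac{d\xi}{\xi_1}=\frac{|t|^{d-1}}{2t\sigma}\,dt\,d\sigma\,d\omega=\frac12\,t^{d-2}\,dt\,\frac{d\sigma}\sigma\,d\omega .$$
Write $\hat J=\sum_{l=1}^k\hat J_l\mathbf e_l$ in the standard basis of $\mathbb C^k$. By \eqref{eq:Q} and Fubini's theorem,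
\begin{equation}\label{eq:polar}
V_N(x)=\frac1{2(2\pi)^d}\int_{S^{d-2}}\sum_{l=1}^k\Big[\int_{1<|\sigma|<N}\Big(\int_{\mathbb R}e^{itQ(\sigma)}t^{d-2}\hat J_l(t\omega)\,dt\Big)\frac{d\sigma}\sigma\Big]\mathbf e_l\,d\omega .
\end{equation}

The inner integral is a function of $Q(\sigma)$, and the function can be written down. Let $\omega^\perp$ be the orthogonal complement of $\omega$ in $\mathbb R^{d-1}$, and let
$$M_{\omega,l}(q)=\int_{\omega^\perp}J_l(q\omega+y)\,dy\qquad(q\in\mathbb R)$$
be the Radon transform of $J_l$. It is smooth and supported in $|q|\le\rho_0$. Its derivative of order $j$ is the same integral of $(\omega\cdot\nabla)^jJ_l$, over a ball of radius at most $\rho_0$, so $|M_{\omega,l}^{(j)}|\le C\|g\|_{(d)}$ for $j\le d$. Writing $x'=q\omega+y$ in the definition of $\hat J_l(t\omega)$ gives $\hat J_l(t\omega)=\int e^{-itq}M_{\omega,l}(q)\,dq$. Consequently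
$$\Psi_{\omega,l}:=2\pi(-i\partial_q)^{d-2}M_{\omega,l}\in C_c^\infty(\mathbb R)\qquad\text{has}\qquad\hat\Psi_{\omega,l}(t)=2\pi\,t^{d-2}\hat J_l(t\omega),$$
and, uniformly in $\omega$ and $l$,
\begin{equation}\label{eq:psinorm}
\sum_{j\le2}\|\Psi_{\omega,l}^{(j)}\|_{L^1}\le C\|g\|_{(d)} .
\end{equation}
This is the step that uses the parity of $d$. For even $d$ the weight would be $\operatorname{sgn}(t)\,t^{d-2}\hat J_l(t\omega)$. For $d=2$ and $\int J_l\ne0$ it jumps at $t=0$, so it is not the Fourier transform of an integrable function and \eqref{eq:psinorm} fails.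

\subsection*{Conclusion}
The family $Q(\sigma)$ in \eqref{eq:Q} is affine in $\sigma$. For real $s$ and $\sigma$ the scalar part of $Q(\sigma)$ contributes a factor of modulus one to $e^{isQ(\sigma)}$, so (H1) gives
$$\|e^{isQ(\sigma)}\|=\|e^{iA(-sr(\sigma,\omega))}\|\le K .$$
By \eqref{eq:fouriercalc} the inner integral in \eqref{eq:polar} is $\Psi_{\omega,l}(Q(\sigma))$. Proposition~\ref{prop:affine} and \eqref{eq:psinorm} bound each bracket in \eqref{eq:polar} by $CK\|g\|_{(d)}$. The parameters $r$, $x$, $\omega$ enter $Q$ only through the matrices $B_0$, $B_1$, on which the constant of the proposition does not depend; neither does it depend on $\beta=N$. Summing over $l$ and integrating over the sphere gives $|V_N(x)|\le CK\|g\|_{(d)}$, and Theorem~\ref{thm:data} is proved. \qed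

\section{Sources}\label{sec:sources}

\subsection*{Duhamel's formula}
Assume (H1). The group $U(r)$ is strongly continuous on $L^2(\mathbb R^d)$, by Plancherel's theorem and dominated convergence. For $f:\mathbb R\to L^2(\mathbb R^d)$ bounded, piecewise continuous and zero outside a bounded interval, let
$$(\mathcal Sf)(t)=\int_{-\infty}^tU(t-s)f(s)\,ds .$$
Then $u=\mathcal Sf\in C(\mathbb R;L^2)$, $\|u(t)\|_{L^2}\le K\int\|f(s)\|_{L^2}ds$, and the Fourier transform in $x$ satisfies $\partial_t\hat u+iA(\xi)\hat u=\hat f$, that is, $Lu=f$. If $f=0$ for $t<0$, then $u=0$ for $t\le0$, and $u$ is the only solution of \eqref{eq:problem} in $C(\mathbb R;L^2)$: the difference $v$ of two solutions satisfies $\partial_t(e^{itA(\xi)}\hat v)=0$ in the sense of distributions in $(t,\xi)$, so $e^{itA(\xi)}\hat v$ is independent of $t$ and hence zero.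

\begin{proof}[Proof of Theorem~\ref{thm:source}]
The derivatives of $f$ are uniformly continuous on each closed half-space, since $f$ has compact support. Hence $s\mapsto f(s)\in L^2(\mathbb R^d)$ and $s\mapsto\|f(s)\|_{(m)}$ are continuous with compact support in $[0,\infty)$, each $f(s)$ is in $PS_{\rho_0}$, and $u=\mathcal Sf$. The integral $\mathcal Sf$ is taken in $L^2$, so we test it. For $\varphi\in L^1\cap L^2$ and $t\ge0$, Theorem~\ref{thm:data} gives
$$|\langle u(t),\varphi\rangle|\le\int_0^t|\langle U(t-s)f(s),\varphi\rangle|\,ds\le\|\varphi\|_{L^1}\,CK\int_0^\infty\|f(s)\|_{(m)}\,ds .$$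
By duality $\|u(t)\|_{L^\infty(\mathbb R^d)}\le CK\int_0^\infty\|f(s)\|_{(m)}ds$ for every $t$, and by Fubini's theorem the same bound holds almost everywhere in $\mathbb R^{1+d}$.

Let $X$ be one of $\partial_t,\partial_2,\dots,\partial_d$, and let $T_\epsilon$ be translation of the argument by $\epsilon$ in the corresponding variable. The function $Xf$, computed on each side of $H$, again satisfies (H3). Since $T_\epsilon$ preserves both half-spaces, the mean value theorem and uniform continuity show that $\epsilon^{-1}(T_\epsilon f-f)\to Xf$ uniformly off $H$, with supports in a fixed compact set; so $\int\|\epsilon^{-1}(T_\epsilon f-f)(s)-Xf(s)\|_{L^2}ds\to0$. The operator $\mathcal S$ commutes with $T_\epsilon$: for space translations because $U(r)$ is a Fourier multiplier, for time translations by a shift of $s$. The $L^2$ bound for $\mathcal S$ gives $\epsilon^{-1}(T_\epsilon u-u)\to\mathcal S(Xf)$ in $L^2(\mathbb R^d)$, uniformly in $t$. Thus $Xu=\mathcal S(Xf)$, and by induction $\partial^\alpha_{t,x'}u=\mathcal S(\partial^\alpha_{t,x'}f)$,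 which is bounded by the first part.
\end{proof}

Since (H2) is not needed, the position of the hyperplane is immaterial.

\begin{corollary}\label{cor:planes}
Assume {\rm(H1)}. Let $f$ have compact support in $\{t\ge0\}$ and be piecewise smooth with singularities on a hyperplane $\{\alpha t+\beta\cdot x=c\}$. Then the solution of \eqref{eq:problem} is in $L^\infty(\mathbb R^{1+d})$.
\end{corollary}

\begin{proof}
Let $\beta\ne0$. Choose $v\in\mathbb R^d$ with $\beta\cdot v=-\alpha$ and pass to the moving frame $\tilde x=x-vt$, in which the hyperplane is $\beta\cdot\tilde x=c$. The function $\tilde u(t,\tilde x)=u(t,\tilde x+vt)$ has $\partial_t\tilde u=\partial_tu+v\cdot\nabla u$, so it solves the system with symbol $A(\xi)-(v\cdot\xi)I$. The constant $K$ is unchanged because $|e^{-iv\cdot\xi}|=1$. A translation in $\tilde x$ leaves the symbol unchanged, and an orthogonal change of variables replaces $A(\xi)$ by $A(O\xi)$, with the same $K$. Together they bring the hyperplane to $H$. All these changes fix $t$ and preserve compact supports,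 the class $C(\mathbb R;L^2)$ and $L^\infty$ norms, so Theorem~\ref{thm:source} applies.

Let $\beta=0$. For $s\ne c/\alpha$ the functions $f(s)$ are smooth, supported in a fixed ball, and have uniformly bounded derivatives of each order. So $\|\hat f(s)\|_{L^1}$ is bounded and vanishes for large $s$, and the testing argument above, with \eqref{eq:L1} in place of Theorem~\ref{thm:data}, gives $\|u(t)\|_{L^\infty}\le(2\pi)^{-d}K\int_0^\infty\|\hat f(s)\|_{L^1}ds<\infty$.
\end{proof}

\section{Real spectrum is not enough}\label{sec:sharp}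

Hypothesis (H1) entered twice: in \eqref{eq:L1}, and in the resolvent bound of Lemma~\ref{lem:group}, which makes the rational functions of Proposition~\ref{prop:affine} bounded by $K/|\operatorname{Im}z|$. It implies that each $A(\xi)$ has real spectrum, but real spectrum alone does not give the conclusion, even together with (H2) and (H3).

Let $k=2$, $A_1=\begin{pmatrix}0&1\\0&0\end{pmatrix}$ and $A_j=0$ for $j\ge2$. Then $\det(\tau I+A(\xi))=\tau^2$, so the spectrum is real and (H2) holds with $\tau(\xi)\equiv0$. But $e^{iA(\xi)}=I+i\xi_1A_1$ is unbounded, so (H1) fails. Take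
$$f=\big(0,\ a(t)\chi(x)1_{x_1>0}\big),\qquad0\le a\in C_c^\infty((0,\infty)),\quad a\not\equiv0,\quad\chi\in C_c^\infty(\mathbb R^d),\quad\chi(0)=1,$$
which satisfies (H3). The system reads $\partial_tu_2=f_2$, $\partial_tu_1=-\partial_1u_2$, and two integrations in $t$ determine the distribution solution that vanishes for $t\le0$. With $b(t)=\int_0^ta$ and $B(t)=\int_0^tb$,
$$u_2=b(t)\chi1_{x_1>0},\qquad u_1=-B(t)\big[\chi(0,x')\delta(x_1)+(\partial_1\chi)1_{x_1>0}\big].$$
Since $B(t)>0$ for large $t$ and $\chi(0)=1$, the component $u_1$ contains a nonzero measure carried by the null set $H$. It is not a locally integrable function, let alone a bounded one.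

\begin{thebibliography}{1}
\bibitem{Rauch} Jeffrey Rauch, \emph{Long Time Boundedness of Planar Jump Discontinuities for Homogeneous Hyperbolic Systems}, arXiv:1901.03997 (2019).
\end{thebibliography}
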